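# A stationary set without good pairs at the successor of a singular cardinal of countable cofinality

## 1. Theorem A and the sentence (GP)

**Theorem A.** Let $\mu$ be a strong limit cardinal with $\mathrm{cf}(\mu)=\aleph_0$ and $2^\mu=\mu^+=:\lambda$. There is a forcing $\mathbb P$ which adds no new sequences of length $<\lambda$ of ground-model elements, is $\lambda^+$-c.c. (so it preserves all cardinals), and forces that there is a stationary $S\subseteq\{\delta<\lambda:\mathrm{cf}(\delta)=\omega\}$ with:

$(\star)$ for every $\langle A_\delta:\delta\in S\rangle$ with $A_\delta\subseteq\delta$ and $|A_\delta|<\mu$, there is a club $E\subseteq\lambda$ such that for **every** $\delta\in S$ there is $\tau<\mu$ with $\sup\{\gamma\in E\cap A_\delta:\mathrm{cf}(\gamma)>\tau\}<\delta$.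

Consequently, in the extension there is no $S'$-good pair for any stationary $S'\subseteq S$, even if clause (2) in the definition below is weakened to "$|C_\delta|<\mu$ for all $\delta$".

Here are the words used in the last sentence. Let $\mu$ be singular and $\lambda=\mu^+$. For a club $C$ of a limit ordinal $\delta$ put
$$\mathrm{nacc}(C)=\{\alpha\in C:\sup(C\cap\alpha)<\alpha\},\qquad \mathrm{acc}(C)=C\setminus\mathrm{nacc}(C).$$

**Definition (good pair).** Let $S$ be a stationary subset of $\{\delta<\lambda:\mathrm{cf}(\delta)=\mathrm{cf}(\mu)\}$. The pair $(\bar C,\bar I)$ is an *$S$-good pair* if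

1. $\bar C=\langle C_\delta:\delta\in S\rangle$ is an *$S$-club system*: each $C_\delta$ is a closed unbounded subset of $\delta$;
2. $\sup\{|C_\delta|:\delta\in S\}<\mu$;
3. $\bar I=\langle I_\delta:\delta\in S\rangle$;
4. $I_\delta$ is the ideal on $C_\delta$ generated by the sets $\{\gamma\in C_\delta:\gamma\in\mathrm{acc}(C_\delta)\text{ or }\mathrm{cf}(\gamma)<\alpha\text{ or }\gamma<\beta\}$ for $\alpha<\mu$, $\beta<\delta$;
5. for every club $E\subseteq\lambda$, the set $\{\delta\in S:E\cap C_\delta\notin I_\delta\}$ is stationary.

We refer to these as clauses (1)–(5). The sentence we are after is: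

**(GP)** For every singular $\mu$ with $\mathrm{cf}(\mu)=\aleph_0$, with $\lambda=\mu^+$, and every stationary $S\subseteq\{\delta<\lambda:\mathrm{cf}(\delta)=\aleph_0\}$, there is an $S$-good pair.

**Corollary.** If ZFC is consistent, then ZFC does not prove (GP); indeed it is consistent that (GP) fails at $\mu=\aleph_\omega$. Since (GP) holds if $V=L$ (Proposition B in Section 3), (GP) is independent of ZFC.

The question whether ZFC proves (GP) comes from Todd Eisworth, "A note on strong negative partition relations", arXiv:math/0703647 (2007). For comparison, a ZFC theorem of Shelah says that if $\mu$ is singular of *uncountable* cofinality, then an $S$-good pair exists for every stationary $S\subseteq\{\delta<\lambda:\mathrm{cf}(\delta)=\mathrm{cf}(\mu)\}$.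

## 2. The ideals $I_\delta$, and how $(\star)$ destroys good pairs

The ideal is simpler than it looks. The union of the generators for $(\alpha,\beta)$ and $(\alpha',\beta')$ is contained in the generator for the two maxima. So $I_\delta$ consists exactly of the subsets of generators, and $E\cap C_\delta\notin I_\delta$ means: *for all $\tau<\mu$ and $\epsilon<\delta$ there is $\gamma\in E\cap\mathrm{nacc}(C_\delta)$ with $\gamma>\epsilon$ and $\mathrm{cf}(\gamma)>\tau$* (put $\alpha=\tau+1$, $\beta=\epsilon+1$). Clause (5) is thus a form of club guessing. The club $E$ need not contain $C_\delta$, but it must contain isolated points of $C_\delta$ arbitrarily high in $\delta$, of cofinality arbitrarily close to $\mu$.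

**Example.** Let $\mu=\aleph_\omega$ and $C_\delta=\{\gamma_n:n<\omega\}$, increasing and cofinal in $\delta$, with $\mathrm{cf}(\gamma_n)=\omega_n$. Then $X\subseteq C_\delta$ lies in $I_\delta$ iff $X$ is finite: a finite set is bounded in $\delta$, and an infinite one contains, above any $\epsilon$, points of cofinality above any $\omega_m$. If instead all $\gamma_n$ are successor ordinals, then $C_\delta\in I_\delta$, because all the cofinalities are $1<2$. Such a $C_\delta$ guesses nothing.

**Proof of "consequently" in Theorem A.** Let $S'\subseteq S$ be stationary and let $\bar C$ be an $S'$-club system with $|C_\delta|<\mu$ for all $\delta\in S'$. Put $A_\delta=C_\delta$ for $\delta\in S'$ and $A_\delta=\emptyset$ for $\delta\in S\setminus S'$, and take $E$ from $(\star)$. For $\delta\in S'$ there is $\tau<\mu$ such that $\beta:=\sup\{\gamma\in E\cap C_\delta:\mathrm{cf}(\gamma)>\tau\}+1<\delta$. So every $\gamma\in E\cap C_\delta$ has $\mathrm{cf}(\gamma)<\tau+1$ or $\gamma<\beta$, that is, $E\cap C_\delta\in I_\delta$. This happens for every $\delta\in S'$, so the set in clause (5) is empty. $\square$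

**Proof of the Corollary from Theorem A and Proposition B.** If ZFC is consistent, so is ZFC + GCH. Under GCH, $\aleph_\omega$ is a strong limit and $2^{\aleph_\omega}=\aleph_{\omega+1}$, so Theorem A applies with $\mu=\aleph_\omega$. As cardinals are preserved, $\mu$ is still $\aleph_\omega$ in the extension, and there $S$ carries no $S$-good pair. The other half is Proposition B, since ZFC + $V=L$ is consistent if ZFC is. $\square$

Note that $(\star)$ treats *arbitrary* small sets $A_\delta$, neither closed nor cofinal. Theorem A produces one stationary $S$, all of whose stationary subsets fail. Nothing is claimed about $S=\{\delta<\lambda:\mathrm{cf}(\delta)=\aleph_0\}$ itself.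

## 3. Good pairs from diamond

Before trying to kill good pairs, let us see how easily they can arise. Recall that $\diamondsuit(S)$ says: there are $Z_\delta\subseteq\delta$ ($\delta\in S$) such that for every $Z\subseteq\lambda$ the set $\{\delta\in S:Z_\delta=Z\cap\delta\}$ is stationary.

**Proposition B.** If $V=L$, then (GP) holds, with all $C_\delta$ of order type $\omega$.

*Proof.* By Jensen (*The fine structure of the constructible hierarchy*, 1972), in $L$ the principle $\diamondsuit(S)$ holds for every stationary subset $S$ of a regular uncountable cardinal. Fix $\mu,\lambda,S$ as in (GP), let $\langle Z_\delta:\delta\in S\rangle$ witness $\diamondsuit(S)$, and let $\mu_n$ be cardinals increasing to $\mu$. If for every $\tau<\mu$ the set $\{\gamma\in Z_\delta:\mathrm{cf}(\gamma)>\tau\}$ is unbounded in $\delta$, choose $\gamma_0<\gamma_1<\cdots$ in $Z_\delta$, cofinal in $\delta$, with $\mathrm{cf}(\gamma_n)>\mu_n$, and let $C_\delta=\{\gamma_n:n<\omega\}$. Otherwise let $C_\delta$ be any cofinal subset of $\delta$ of type $\omega$. In both cases $C_\delta$ is closed in $\delta$, all its nonzero members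 are in $\mathrm{nacc}(C_\delta)$, and $|C_\delta|=\aleph_0<\mu$. So clauses (1) and (2) hold.

For (5) let $E$ be a club. For each infinite cardinal $\tau<\mu$ the set $\{\gamma<\lambda:\mathrm{cf}(\gamma)=\tau^+\}$ is stationary, so $\{\gamma\in E:\mathrm{cf}(\gamma)=\tau^+\}$ is unbounded in $\lambda$ and its limits form a club. There are at most $\mu<\lambda$ such $\tau$, so club many $\delta$ are limits of $\{\gamma\in E:\mathrm{cf}(\gamma)=\tau^+\}$ for all $\tau$ at once. For stationarily many of these $\delta\in S$ we have $Z_\delta=E\cap\delta$. At such $\delta$ the first alternative was used, so $C_\delta\subseteq E$, and by the choice of the $\gamma_n$ we get $E\cap C_\delta=C_\delta\notin I_\delta$. $\square$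

So Theorem A has to destroy all guessing sequences on some stationary $S$ while keeping $S$ stationary. We do it by forcing $S$ first, and then forcing a club against each possible sequence.

## 4. A forcing that adds $S$ and a club against each array

Fix $\mu,\lambda$ as in Theorem A and infinite cardinals $\mu_0<\mu_1<\cdots$ with supremum $\mu$. Put
$$\tau_j:=2^{\mu_j}<\mu,\qquad \Theta:=2^\lambda .$$
The first inequality uses that $\mu$ is a strong limit. Also $\lambda^\mu=(2^\mu)^\mu=2^\mu=\lambda$, $\Theta^\lambda=\Theta$, and $\mathrm{cf}(\Theta)>\lambda$ by König's theorem.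

From here on, limit ordinals are nonzero, and for $c\subseteq\lambda$ we let $\mathrm{acc}(c)$ be the set of limit ordinals $\delta\in c$ with $\sup(c\cap\delta)=\delta$ (this differs from the earlier $\mathrm{acc}$ at most in the ordinal $0$). A *closed bounded set* is a nonempty closed subset of $\lambda$ with a maximum.

**Definition (array, good set).** Let $\kappa<\mu$ be an infinite cardinal. An *array of width $\kappa$* is a sequence $A=\langle A_\delta:\delta<\lambda,\ \mathrm{cf}(\delta)=\omega\rangle$ with $A_\delta\subseteq\delta$ and $|A_\delta|\le\kappa$. Let $S\subseteq\{\delta<\lambda:\mathrm{cf}(\delta)=\omega\}$. A set $c\subseteq\lambda$ is *good for $(S,A)$* if for all $\delta\in S\cap\mathrm{acc}(c)$ there is $\tau<\mu$ with $\sup\{\gamma\in c\cap A_\delta:\mathrm{cf}(\gamma)>\tau\}<\delta$.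

Cofinalities are computed in $V$; by Lemma 4(i) below this makes no difference.

**Example.** Let $\mu=\aleph_\omega$, $c=\{\gamma_k:k<\omega\}\cup\{\delta\}$ with $\gamma_k$ increasing to $\delta$, $\mathrm{cf}(\gamma_k)=\omega_k$, and $\delta\in S$. Then $\mathrm{acc}(c)=\{\delta\}$. For $\tau=\omega_m$ the set in the definition is $\{\gamma_k\in A_\delta:k>m\}$, which is bounded in $\delta$ iff it is finite. So $c$ is good iff $c\cap A_\delta$ is finite.

**Definition (the forcing).** By recursion on $a\le\Theta$ we define posets $P_a$ and, for $1\le b<\Theta$, a $P_b$-name $\dot A^b$ and an infinite cardinal $\kappa_b<\mu$ such that $\Vdash_{P_b}$ "$\dot A^b$ is an array of width $\kappa_b$". Put $P_0=\{\emptyset\}$. For $a\ge1$, $p\in P_a$ iff $p$ is a function, $0\in\mathrm{dom}(p)\subseteq a$, $|\mathrm{dom}(p)|\le\mu$, and for some $\alpha=:\mathrm{ht}(p)<\lambda$: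

* $p(0):\alpha+1\to2$, and $p(0)(\beta)=1$ implies $\mathrm{cf}(\beta)=\omega$;
* for $b\in\mathrm{dom}(p)\setminus\{0\}$: $p(b)\subseteq\alpha+1$ is a closed bounded set, and $p{\restriction}b\Vdash_{P_b}$ "$p(b)$ is good for $(\dot S,\dot A^b)$", where $\dot S=\{\beta:\exists r\in\dot G\ r(0)(\beta)=1\}$.

Order: $q\le p$ iff $\mathrm{dom}(q)\supseteq\mathrm{dom}(p)$, $q(0)\supseteq p(0)$, and $q(b)\cap(\max p(b)+1)=p(b)$ for all $b\in\mathrm{dom}(p)\setminus\{0\}$. Let $\mathbb P=P_\Theta$. Call $p$ *flat* if $\max p(b)=\mathrm{ht}(p)$ for all $b\in\mathrm{dom}(p)\setminus\{0\}$.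

So coordinate $0$ holds an initial segment of the characteristic function of $S$, coordinate $b$ holds an initial segment of a club $E_b$, and conditions carry *actual sets*, not names. The names $\dot A^b$ will be chosen in Lemma 4(iii); Lemmas 1–3 and Lemma 4(i),(ii) hold for any choice, so they may be used during the recursion.

**Example (why flatness).** Suppose $p_i(b)=\{\gamma_k:k\le i\}$ for $i<\omega$, where $\gamma_k$ increases to $\eta$ of cofinality $\omega$, while $\mathrm{ht}(p_0)>\eta$ and $p_0(0)(\eta)=1$. A lower bound must contain $\eta$ at coordinate $b$, so it needs goodness at $\eta\in\dot S$, which nobody has arranged. In a sequence of flat conditions with increasing heights, all coordinates converge to the supremum $\delta$ of the heights, where we are still free to declare $\delta\notin\dot S$.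

## 5. Gluing, limits, chain condition, bookkeeping

**Lemma 1 (gluing).** Let $1\le b\le a$, $p\in P_a$, $q\in P_b$, $q\le p{\restriction}b$. Then $q\cup p{\restriction}[b,a)\in P_a$, and it extends $p$ and $q$. Hence $P_b$ is a complete suborder of $P_a$, and if $G_a\subseteq P_a$ is generic, then $G_a\cap P_b=\{p{\restriction}b:p\in G_a\}$.

*Proof.* Let $r=q\cup p{\restriction}[b,a)$. By $q(0)\supseteq p(0)$ we have $\mathrm{ht}(q)\ge\mathrm{ht}(p)$, so $p(c)\subseteq\mathrm{ht}(q)+1$ for $c\in\mathrm{dom}(p)\setminus b$. By induction on such $c$, $r{\restriction}c\in P_c$ and $r{\restriction}c\le p{\restriction}c$, so $r{\restriction}c$ forces $p(c)$ good. Hence $r\in P_a$, and it is below $p$ and $q$.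

Clearly $P_b\subseteq P_a$ with the same order. If $r\in P_a$ is below $p,q\in P_b$, then so is $r{\restriction}b\in P_b$; thus incompatibility in $P_b$ persists in $P_a$. By the first part, every $q\le p{\restriction}b$ in $P_b$ is compatible with $p$, that is, $p{\restriction}b$ is a reduction of $p$. So $P_b$ is a complete suborder. If $p\in G_a$, then $p\le p{\restriction}b$ gives $p{\restriction}b\in G_a\cap P_b$; conversely $p\in G_a\cap P_b$ equals $p{\restriction}b$. $\square$

**Lemma 2 (simple extensions).** Let $p\in P_a$ with $a\ge 1$ and $\mathrm{ht}(p)<\alpha'<\lambda$. Extend $p(0)$ by zeros to $\alpha'+1$ and replace each $p(b)$, $b\ge1$, by $p(b)\cup\{\alpha'\}$. The result is a flat condition below $p$. Also, if $B\subseteq a\setminus\mathrm{dom}(p)$ and $|B|\le\mu$, then $p\cup\{(b,\{0\}):b\in B\}$ is a condition below $p$ of the same height.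

*Proof.* Since $\max p(b)<\alpha'$, the point $\alpha'$ is isolated in $p(b)\cup\{\alpha'\}$, so $\mathrm{acc}(p(b)\cup\{\alpha'\})=\mathrm{acc}(p(b))$. For $\delta$ in this set, $A_\delta\subseteq\delta<\alpha'$, so adding $\alpha'$ does not change the intersection with $A_\delta$. By induction on coordinates, the new restriction to $b$ is a condition below $p{\restriction}b$, and forces the new set good. For the second part, $\mathrm{acc}(\{0\})=\emptyset$, so $\{0\}$ is good for anything; again use induction on coordinates. $\square$

**Lemma 3 (limits).** Let $\langle p_i:i<\eta\rangle$ be decreasing in $P_a$, $\eta<\lambda$ limit, with $\langle\mathrm{ht}(p_i)\rangle$ strictly increasing with supremum $\delta$. Assume that for each $b\in\bigcup_i\mathrm{dom}(p_i)\setminus\{0\}$, either $p_i(b)$ is eventually constant or $\sup_i\max p_i(b)=\delta$. Let $\mathrm{dom}(p_\eta)=\bigcup_i\mathrm{dom}(p_i)$, $p_\eta(0)=\bigcup_ip_i(0)\cup\{(\delta,0)\}$, and let $p_\eta(b)$ be the eventual value, respectively $\bigcup_ip_i(b)\cup\{\delta\}$. Then $p_\eta\in P_a$ is a lower bound, with $\mathrm{ht}(p_\eta)=\delta$.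

*Proof.* As $\eta<\lambda$ and $\lambda$ is regular, $\delta<\lambda$; also $|\mathrm{dom}(p_\eta)|\le|\eta|\cdot\mu\le\mu$. We show by induction on $b$ that $p_\eta{\restriction}b\in P_b$ extends all $p_i{\restriction}b$. Only goodness of $p_\eta(b)$ needs an argument, given the claim for $b$. In the first case $p_\eta(b)=p_i(b)$ for large $i$, and $p_\eta{\restriction}b\le p_i{\restriction}b$ forces it good. In the second case put $c=p_\eta(b)$. Since $c\cap(\max p_i(b)+1)=p_i(b)$ and the maxima are cofinal in $\delta$, $c$ is closed and end-extends each $p_i(b)$. If $\delta'\in\mathrm{acc}(c)$ and $\delta'<\delta$, choose $i$ with $\max p_i(b)\ge\delta'$. Then $\delta'\in\mathrm{acc}(p_i(b))$ and $c\cap\delta'=p_i(b)\cap\delta'$, so the requirement at $\delta'$ is forced by $p_i{\restriction}b$. At $\delta$ there is no requirement: $p_\eta(0)(\delta)=0$ forces $\delta\notin\dot S$. $\square$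

**Lemma 4.** Let $1\le a\le\Theta$.

(i) Flat conditions are dense in $P_a$, and every decreasing sequence of flat conditions of length $<\lambda$ has a flat lower bound. So $P_a$ adds no new sequences of length $<\lambda$ of ground-model elements.

(ii) $P_a$ is $\lambda^+$-c.c.

(iii) The names $\dot A^b$ and cardinals $\kappa_b$ can be chosen so that whenever $G\subseteq\mathbb P$ is generic and $A\in V[G]$ is an array of width $\kappa<\mu$, there is $b$ with $\kappa_b=\kappa$ and $A=(\dot A^b)^{G\cap P_b}$.

*Proof of (i).* Density is Lemma 2. Take a decreasing sequence of flat conditions of limit length $<\lambda$. If the heights are not eventually constant, pass to a cofinal subsequence with strictly increasing heights; by flatness the second alternative of Lemma 3 holds at every coordinate, and the lower bound is flat. If the heights are eventually constant, then on a tail each $p_i(b)$ has the same maximum, and end-extension forces it to be constant once $b$ is in the domain. The union of the tail is then a flat condition: by induction on coordinates it restricts to a condition below each $p_i{\restriction}b$,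 which forces the common value good. The last sentence is the textbook consequence of having a dense subset in which decreasing sequences of length $<\lambda$ have lower bounds.

*Proof of (ii).* Take $\lambda^+$ conditions. As $\lambda^\mu=\lambda$, the $\Delta$-system lemma applies to their domains, which have size $\le\mu$, and gives $\lambda^+$ of them whose domains form a $\Delta$-system with root $R\ni0$. There are $\lambda\cdot2^\mu=\lambda$ bounded subsets of $\lambda$, so there are at most $\lambda^\mu=\lambda$ possibilities for $p{\restriction}R$. Hence there are two conditions with $\mathrm{dom}(p)\cap\mathrm{dom}(q)=R$ and $p{\restriction}R=q{\restriction}R$. In particular $p(0)=q(0)$, so the heights agree. By induction on $b$, $(p\cup q){\restriction}b$ is a condition below $p{\restriction}b$ and $q{\restriction}b$, so it forces the set at coordinate $b$ good. Thus $p\cup q$ is a common extension.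

*Proof of (iii).* Counting domains and values, $|P_b|\le\Theta^\mu\cdot\lambda^\mu=\Theta$. Code an array $A$ by $\{(\delta,\gamma):\gamma\in A_\delta\}\subseteq\lambda\times\lambda$. By (ii) a nice $P_b$-name for a subset of $\lambda\times\lambda$ is given by $\lambda$ antichains of size $\le\lambda$, so there are at most $\Theta^\lambda=\Theta$ of them. Hence there are at most $\Theta$ pairs $(\dot A,\kappa)$ with $\dot A$ such a name and $1$ forcing that $\dot A$ codes an array of width $\kappa$. Once $P_b$ is defined, list these pairs, with repetitions, as $\langle(\dot A_{b,\iota},\kappa_{b,\iota}):\iota<\Theta\rangle$.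

Fix a map $\pi:\Theta\setminus\{0\}\to(\Theta\setminus\{0\})\times\Theta$ that attains every pair and such that $\pi(b^*)=(b,\iota)$ implies $b\le b^*$. (Start with a map attaining each pair $\Theta$ times, hence at unboundedly many arguments, and change the value to $(1,0)$ wherever $b\le b^*$ fails.) Let $(\dot A^{b^*},\kappa_{b^*})$ be the pair with index $\pi(b^*)=(b,\iota)$. This is a $P_{b^*}$-name, forced to be an array of width $\kappa_{b^*}$, because $P_b$ is a complete suborder of $P_{b^*}$, "$|A_\delta|\le\kappa$" goes up to larger models, and by (i) no $\omega$-sequences of ordinals are added, so the index set $\{\delta<\lambda:\mathrm{cf}(\delta)=\omega\}$ does not change.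

Now let $A\in V[G]$ be an array of width $\kappa$. By (ii) its code has a nice name involving at most $\lambda$ conditions. The union of their domains has size $\le\lambda<\mathrm{cf}(\Theta)$, so it is contained in some $b$ with $1\le b<\Theta$, and $A\in V[G\cap P_b]$. By (i), a surjection from $\kappa$ onto a nonempty $A_\delta$ lies in $V$; so $A$ is an array of width $\kappa$ already in $V[G\cap P_b]$. Some $r\in G\cap P_b$ forces this of a name for $A$. Mixing with the empty array on conditions incompatible with $r$ gives a $P_b$-name for $A$ which $1$ forces to be an array of width $\kappa$, and then an equivalent nice name. It is $\dot A_{b,\iota}$, paired with $\kappa_{b,\iota}=\kappa$, for some $\iota$, and any $b^*$ with $\pi(b^*)=(b,\iota)$ is as required. $\square$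

Let $G\subseteq\mathbb P$ be generic, $S=\dot S^G$, and $E_b=\bigcup\{p(b):p\in G,\ b\in\mathrm{dom}(p)\}$ for $1\le b<\Theta$. Then $S\subseteq\{\delta<\lambda:\mathrm{cf}(\delta)=\omega\}$.

**Lemma 5.** $E_b$ is club in $\lambda$ and good for $(S,(\dot A^b)^G)$.

*Proof.* By Lemma 2 we can add $b$ to a domain and then put arbitrarily large points at $b$; so $E_b$ is unbounded. If $p\in G$ and $b\in\mathrm{dom}(p)$, then $E_b\cap(\max p(b)+1)=p(b)$: a point $x\le\max p(b)$ of $E_b$ lies in some $p'(b)$, $p'\in G$, hence in $r(b)$ for a common extension $r\in G$, hence in $p(b)$. So $E_b$ is closed. Let $\delta\in S\cap\mathrm{acc}(E_b)$, and pick $p\in G$ with $\max p(b)\ge\delta$. Then $\delta\in\mathrm{acc}(p(b))$, $E_b\cap\delta=p(b)\cap\delta$, and $p{\restriction}b\in G\cap P_b$ forces $p(b)$ good. So the requirement holds at $\delta$. $\square$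

Granted this, Theorem A needs only one more thing: $S$ is still stationary in $V[G]$. This is where the work lies.

## 6. Stationarity of $S$ against one ground-model array

Let $p\Vdash$ "$\dot C\subseteq\lambda$ is club". We want $q\le p$ and $\delta$ with $q\Vdash\delta\in\dot S\cap\dot C$. The obvious attempt is to build $p=p_0\ge p_1\ge\cdots$, with $p_{n+1}$ forcing a point of $\dot C$ between $\mathrm{ht}(p_n)$ and $\mathrm{ht}(p_{n+1})$, to let $\delta=\sup_n\mathrm{ht}(p_n)$, and to form the limit as in Lemma 3 but with value $1$ instead of $0$ at $\delta$. The limit now has to be good at $\delta$ for $\dot A^b_\delta$, at every coordinate $b$ where $\delta$ gets added.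

One cannot hope to satisfy this by using only points of small cofinality. Let $\dot C$ be a name for the set of all $\delta<\lambda$ such that, for every $n$, the set $\{\gamma\in E_1\cap\delta:\mathrm{cf}(\gamma)=\mu_n^+\}$ is unbounded in $\delta$. This is forced to be club, since $\lambda$ stays regular, cofinalities up to $\lambda$ are preserved, and $E_1$ is club. If $\delta\in\dot C$, then $E_1\cap\delta$ has high points of every cofinality $\mu_n^+$. So $E_1$ has to dodge $A_\delta$.

With one array from the ground model, dodging is easy, and it is worth doing by hand.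

**Warm-up 6 (not used later).** Suppose $\dot A^1$ is the canonical name of an array $A\in V$ of width $\kappa$. Then $P_2$ forces $\dot S$ to be stationary.

*Proof.* Let $p\in P_2$ force $\dot C$ to be club; we may assume $1\in\mathrm{dom}(p)$. For a large regular $\chi$ choose $N_n\prec H(\chi)$ of size $\kappa^+$ with $\kappa^+\cup\{\kappa^+\}\subseteq N_0$, $p,\dot C,P_2,\lambda\in N_0$, $N_n\subseteq N_{n+1}$ and $N_n\in N_{n+1}$. Let $N=\bigcup_nN_n\prec H(\chi)$, $\delta_n=\sup(N_n\cap\lambda)$, $\delta=\sup(N\cap\lambda)$. As $\delta_n\in N_{n+1}$, the $\delta_n$ increase strictly to $\delta$, and $\mathrm{cf}(\delta)=\omega$. The set $A_\delta$ is known before we start.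

Put $p_0=p$. Given $p_n\in N$, build $q_\xi\le p_n$ for $\xi<\kappa^+$: let $\alpha_\xi<\lambda$ exceed $\delta_n$, $\mathrm{ht}(p_n)$ and all $\mathrm{ht}(q_{\xi'})$, $\xi'<\xi$; take the condition of Lemma 2 for $p_n$ with $\alpha'=\alpha_\xi$, and extend it to $q_\xi$ forcing some $\rho\in\dot C$ with $\alpha_\xi<\rho\le\mathrm{ht}(q_\xi)$. Then $q_\xi(1)\setminus p_n(1)\subseteq[\alpha_\xi,\mathrm{ht}(q_\xi)]$, and these sets are pairwise disjoint. By elementarity such a sequence exists in $N$, and since $\kappa^+\subseteq N$, all $q_\xi\in N$. As $|A_\delta|\le\kappa$, some $\xi$ has $(q_\xi(1)\setminus p_n(1))\cap A_\delta=\emptyset$. Put $p_{n+1}=q_\xi$; then $\delta_n<\mathrm{ht}(p_{n+1})<\delta$.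

Let $q(0)=\bigcup_np_n(0)\cup\{(\delta,1)\}$ and $q(1)=\bigcup_np_n(1)\cup\{\delta\}$. Below $\delta$ goodness is inherited from the $p_n$ as in Lemma 3. At $\delta$, $q(1)\cap A_\delta\subseteq p_0(1)$ is bounded. So $q\in P_2$, and $q$ forces $\delta\in\dot S$ and $\delta\in\dot C$. $\square$

The warm-up offers $\kappa^+$ candidates whose growth is disjoint, and then chooses. Two things go wrong in general.

First, $\dot A^1$ may be a genuine name. For instance, let $\langle x_\xi:\xi<\lambda\rangle$ list the countable subsets of $\lambda$, and let $\dot A^1_\delta=x_\xi\cap\delta$ if the next element of $\dot S$ after $\delta$ is $\delta+\omega\cdot(\xi+1)$, and $\emptyset$ if it is not of this form. No condition of height $\delta$ in $P_1$ decides $\dot A^1_\delta$: extend by zeros and place the next $1$ at $\delta+\omega\cdot(\xi+1)$ for any $\xi$ you like. (Here one could steer to the harmless value $\emptyset$; for a general name we have no such control.) So the order of work must be: form coordinate $0$ up to $\delta$, put $\delta$ into $S$, extend coordinate $0$ *beyond* $\delta$ to decide $\dot A^1_\delta$,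 and only then choose among the candidates at coordinate $1$. This requires that all candidates have the same coordinate $0$, and hence the same height. In general, candidates for coordinate $b$ must agree below $b$.

Second, there are up to $\mu$ coordinates, with different widths, each of which wants its own family of candidates. Keeping the growth of different candidates disjoint turns out to be impossible to organize naively once infinitely many coordinates are active; we meet this in Section 7. The definition of good set has some slack, namely the number $\tau$, and that slack is what will be used.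

## 7. Coherent systems and a block order on the index sets

From now until the end of Section 10, $p\in\mathbb P$ and $p\Vdash$ "$\dot C\subseteq\lambda$ is club" are fixed. We work in $V$.

**Step 1: index sets.** *This step sets up a tree of conditions in which the choice made for coordinate $b$ affects only coordinates $\ge b$.* By recursion on $n$ we define sets $X_n\subseteq\Theta\setminus\{0\}$, then
$$Y_n:=\prod_{b\in X_n}\kappa_b^+,\qquad T_n:=\prod_{k<n}Y_k\quad(T_0=\{\emptyset\}),$$
and systems $\langle p^n_t:t\in T_n\rangle$ of conditions. So $y\in Y_n$ chooses, for each active coordinate $b\in X_n$, one of $\kappa_b^+$ candidates. For $t=(y_0,\dots,y_{n-1})\in T_n$ and an ordinal $a$ put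
$$t{\restriction}a:=(y_0{\restriction}(X_0\cap a),\dots,y_{n-1}{\restriction}(X_{n-1}\cap a)).$$

**Definition (coherent).** A family $\langle p_t:t\in T_n\rangle$ in $\mathbb P$ is *coherent* if $t{\restriction}a=t'{\restriction}a$ implies $p_t{\restriction}a=p_{t'}{\restriction}a$, for all $a\le\Theta$.

In particular $p_t(b)$ (and whether it is defined) depends only on $t{\restriction}(b+1)$. As $0\notin X_k$, all $p_t(0)$ coincide, so all $p_t$ have the same height.

**Example.** If $X_0=\{b,b'\}$ with $b<b'$, a coherent family on $T_1$ consists of conditions $p_{(\xi,\xi')}$ for $\xi<\kappa_b^+$, $\xi'<\kappa_{b'}^+$, which are all the same on coordinates below $b$, depend only on $\xi$ on coordinates in $[b,b')$, and may depend on both from $b'$ on.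

Start with $p^0_\emptyset=p$. Suppose $\langle p^n_t:t\in T_n\rangle$ is coherent and $|T_n|<\mu$. Let $D_n=\bigcup_t\mathrm{dom}(p^n_t)\setminus\{0\}$, so $|D_n|\le\mu$. Put $p^n_t(b)=\{0\}$ wherever $b\in D_n\setminus\mathrm{dom}(p^n_t)$. By Lemma 2 this gives extensions of the same height, and coherence is preserved: if $p_t{\restriction}a=p_{t'}{\restriction}a$, the same additions are made below $a$. So we replace the system and assume $\mathrm{dom}(p^n_t)=\{0\}\cup D_n$ for all $t\in T_n$. Let $h^n$ be the common height. Write $D_n=\bigcup_{i<\omega}D^i_n$, increasing in $i$, with $|D_n^i|\le\mu_i$, and let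
$$X_n=\Big\{b\in\bigcup_{k\le n}D^n_k:\ \kappa_b\le\mu_n\Big\}.\tag{6}$$
The construction will give $p^{n+1}_{t^\frown y}\le p^n_t$, so the $D_n$ increase. Hence $X_n\subseteq D_n$ and $|X_n|\le\mu_n$. The $X_n$ increase, because $D_k^n\subseteq D_k^{n+1}$. Finally
$$\bigcup_nX_n=\bigcup_nD_n=:D,$$
since $b\in D_k^i$ lies in $X_n$ as soon as $n\ge k,i$ and $\mu_n\ge\kappa_b$. Put $X_{-1}=\emptyset$.

In stage $n$ we shall run through all $s\in T_{n+1}$, one at a time, each time extending the condition with index $s$. The order of this run matters. By coherence, coordinate $b$ of the condition with index $s$ grows whenever we treat an $s'$ in the class $\{s':s'{\restriction}(b+1)=s{\restriction}(b+1)\}$. Two different classes grow at different times, but at a limit of the run both may have grown cofinally often, and then closedness puts the *same* limit point into both.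

If only finitely many coordinates were active at stage $0$, we could order $T_1$ lexicographically, smaller coordinates first. All classes are then convex, two disjoint convex sets are not both cofinal below the same limit, and there are no common points. With infinitely many coordinates this fails: already if $X_0$ contains $b_0<b_1<\cdots$, no well-order of $T_1$ makes all classes convex. Indeed, restrict to elements of $T_1$ that vanish off $\{b_m:m<\omega\}$. At each node the convex classes determined by the next value are linearly, hence well-, ordered. Choose $s$ whose value at each $b_m$ is the first possibility, and let $s^m$ agree with $s$ at $b_0,\dots,b_{m-1}$ and differ from it at $b_m$. Then $s^m$ lies in a later class than $s{\restriction}(b_m+1)$, while $s^{m+1},s^{m+2},\dots$ lie in the class of $s{\restriction}(b_m+1)$; so $s^0>s^1>s^2>\cdots$, a contradiction.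

So we accept common limit points and control their cofinality. If $T_{n+1}$ is well-ordered in an arbitrary way, with order type of size $|T_{n+1}|$, all we know is that these cofinalities are at most $|T_{n+1}|$, a bound that grows with $n$. Goodness needs a single bound $\tau<\mu$ for the given $b$, valid at all stages. The remedy is to order *finitely many blocks* of coordinates lexicographically, where the coordinates in $X_j\setminus X_{j-1}$ form block $j$.

**Step 2: the well-order of $T_{n+1}$.** *This step arranges that the first $j+1$ blocks have only $\tau_j$ possible values and change monotonically.* For $s=(y_0,\dots,y_n)\in T_{n+1}$ and $i\le n$ let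
$$u_i(s)=\langle y_k{\restriction}(X_i\setminus X_{i-1}):i\le k\le n\rangle\ \in\ U_i:=\prod_{k=i}^n\ \prod_{b\in X_i\setminus X_{i-1}}\kappa_b^+ .$$
Since $|X_i|\le\mu_i$ and $\kappa_b\le\mu_i$ for $b\in X_i$,
$$|U_i|\le\big((\mu_i^+)^{\mu_i}\big)^{n+1}=2^{\mu_i}=\tau_i .\tag{7}$$
The map $s\mapsto(u_0(s),\dots,u_n(s))$ is a bijection onto $U_0\times\cdots\times U_n$, because each $b\in X_i\setminus X_{i-1}$ with $i\le n$ belongs to exactly those $X_k$, $k\le n$, with $k\ge i$. Well-order each $U_i$, order the finite product lexicographically with $U_0$ most significant (this is a well-order), and let $\langle s_\zeta:\zeta<\Omega\rangle$ be the induced increasing enumeration of $T_{n+1}$. Then $1\le|\Omega|=|T_{n+1}|\le\tau_n<\mu$.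

**Lemma 7.** If $\zeta^*\le\Omega$ is a limit ordinal with $\mathrm{cf}(\zeta^*)>\tau_j$, where $j\le n$, then $u_j(s_\zeta)$ is constant for all large enough $\zeta<\zeta^*$.

*Proof.* The map $\zeta\mapsto(u_0(s_\zeta),\dots,u_j(s_\zeta))$ is nondecreasing into the lexicographic product $U_0\times\cdots\times U_j$, a well-order of size $\le\tau_j$. As $\mathrm{cf}(\zeta^*)>\tau_j$, some value is taken cofinally often below $\zeta^*$. A nondecreasing map taking a value cofinally often is eventually constant. $\square$

## 8. Stage $n$ of the construction

**Step 3: treating all $s\in T_{n+1}$ in turn.** *This step produces $\langle p^{n+1}_s:s\in T_{n+1}\rangle$ so that every $p_s^{n+1}$ forces a point of $\dot C$ above $h^n$, and it keeps track of which coordinates grow when.* We construct coherent systems $\langle p^{n,\zeta}_s:s\in T_{n+1}\rangle$ for $\zeta\le\Omega$, decreasing in $\zeta$ for each $s$, whose common heights $h_\zeta$ are strictly increasing and continuous in $\zeta$.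

*$\zeta=0$.* Let $p^{n,0}_{t^\frown y}=p^n_t$. This is coherent, since $(t^\frown y){\restriction}a$ determines $t{\restriction}a$; and $h_0=h^n$.

*From $\zeta$ to $\zeta+1$.* Let $s^*=s_\zeta$. Take the condition of Lemma 2 for $p^{n,\zeta}_{s^*}$ with $\alpha'=h_\zeta+1$, and extend it to a condition $q$ forcing $\rho\in\dot C$ for some $\rho$ with $h_\zeta<\rho\le\mathrm{ht}(q)$. Put $a(s^*)=\Theta$, and for $s\ne s^*$ let $a(s)$ be the least $b$ with $s{\restriction}(b+1)\ne s^*{\restriction}(b+1)$. Then $a(s)\ge1$, because $0$ is in no $X_k$, and $s{\restriction}a(s)=s^*{\restriction}a(s)$. Let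
$$p^{n,\zeta+1}_s=q{\restriction}a(s)\ \cup\ p^{n,\zeta}_s{\restriction}[a(s),\Theta).\tag{8}$$
By coherence $q{\restriction}a(s)\le p^{n,\zeta}_{s^*}{\restriction}a(s)=p^{n,\zeta}_s{\restriction}a(s)$. So by Lemma 1 this is a condition below $p^{n,\zeta}_s$, of height $\mathrm{ht}(q)=:h_{\zeta+1}>h_\zeta$. For $s=s^*$ it is $q$ itself.

*Coherence at $\zeta+1$.* Let $s{\restriction}a=s'{\restriction}a$. If $a\le a(s)$, then $s'{\restriction}a=s{\restriction}a=s^*{\restriction}a$, so $a\le a(s')$, and both restrictions to $a$ equal $q{\restriction}a$. If $a>a(s)$, then $s'$ agrees with $s$ on coordinates up to and including $a(s)$, so $a(s')=a(s)$; the restrictions to $a$ agree below $a(s)$ by (8), and on $[a(s),a)$ by coherence at $\zeta$.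

*What changes.* Let $b\ge1$. We record:

(9) *At the step from $\zeta$ to $\zeta+1$, the value at $b$ for $s$ is changed (or $b$ is added to the domain) only if $b<a(s)$, that is, $s{\restriction}(b+1)=s_\zeta{\restriction}(b+1)$. If this equality holds and $b\in\mathrm{dom}(p^{n,\zeta}_s)$, then new points are added at $b$, all of them lie in $(h_\zeta,h_{\zeta+1}]$, and the new maximum is $>h_\zeta$.*

The first sentence is clear from (8). For the second, $p^{n,\zeta}_s(b)=p^{n,\zeta}_{s^*}(b)\subseteq h_\zeta+1$ by coherence, and $q(b)$ end-extends $p^{n,\zeta}_{s^*}(b)\cup\{h_\zeta+1\}$ and is contained in $h_{\zeta+1}+1$.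

*Limit $\zeta^*\le\Omega$.* Apply Lemma 3 for each $s$; the length $\zeta^*$ is below $\lambda$. To check its hypothesis at $b\ge1$: if the value at $b$ for $s$ is changed at cofinally many successor steps, then by (9) its maxima are cofinal in $h_{\zeta^*}:=\sup_{\zeta<\zeta^*}h_\zeta$. Otherwise it is eventually constant, since by the recipe of Lemma 3 a limit step does not change a value that is constant on a final segment below it. The limit value at each coordinate is determined by the earlier values there, so coherence persists.

Let $p^{n+1}_s=p^{n,\Omega}_s$. Then $p^{n+1}_{t^\frown y}\le p^n_t$, the common height satisfies $h^{n+1}=h_\Omega>h^n$, and $|T_{n+1}|<\mu$, so the recursion of Step 1 goes on. (At the start of stage $n+1$ values $\{0\}$ are added at coordinates outside the domain; this does not affect values at $b\in D_n$.)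

## 9. Candidates share no points of large cofinality

**Step 4: the key lemma.** *This step shows that the $\kappa_b^+$ candidates for coordinate $b$ at stage $n$ grow disjointly, up to points of cofinality at most a bound that does not depend on $n$.* For $b\in X_n$ and $s=t^\frown y\in T_{n+1}$ let
$$\mathrm{New}_n(b,s)=p^{n+1}_s(b)\setminus p^n_t(b).$$

**Lemma 8.** Let $b\in X_n$, and let $j$ be least with $b\in X_j$ (so $j\le n$). If $s=t^\frown y$ and $s'=t'^\frown y'$ are in $T_{n+1}$ and $y(b)\ne y'(b)$, then $\mathrm{New}_n(b,s)\cap\mathrm{New}_n(b,s')$ contains no ordinal of cofinality $>\tau_j$.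

*Proof.* Since $b\in X_n\subseteq D_n$, $b$ is in all the domains from the beginning of stage $n$. A point $\gamma\in\mathrm{New}_n(b,s)$ was added at a successor step or at a limit step. In the first case (9) applies. In the second case the value at $b$ was not eventually constant below the limit, so it was changed at cofinally many successor steps, and (9) applies to them. So $\gamma$ is of one of two kinds:

* (α) $\gamma\in(h_\zeta,h_{\zeta+1}]$ with $s_\zeta{\restriction}(b+1)=s{\restriction}(b+1)$;
* (β) $\gamma=h_{\zeta^*}$ with $\zeta^*\le\Omega$ limit, and $\{\zeta<\zeta^*:s_\zeta{\restriction}(b+1)=s{\restriction}(b+1)\}$ is cofinal in $\zeta^*$.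

The intervals $(h_\zeta,h_{\zeta+1}]$ are pairwise disjoint and contain no $h_{\zeta^*}$ with $\zeta^*$ limit. So if $\gamma$ is in both $\mathrm{New}$ sets, it has the same kind, with the same $\zeta$ or $\zeta^*$, for $s$ and for $s'$.

Kind (α) gives $s{\restriction}(b+1)=s_\zeta{\restriction}(b+1)=s'{\restriction}(b+1)$, contradicting $y(b)\ne y'(b)$. In kind (β), $\mathrm{cf}(\gamma)=\mathrm{cf}(\zeta^*)$, because $\zeta\mapsto h_\zeta$ is increasing and continuous. Suppose this were $>\tau_j$. By Lemma 7, $u_j(s_\zeta)$ is eventually constant below $\zeta^*$. Since $b\in X_j\setminus X_{j-1}$ and $j\le n$, the value at $b$ of the last component of $s_\zeta$ is part of $u_j(s_\zeta)$, so it is eventually constant. But it equals $y(b)$ cofinally often and $y'(b)$ cofinally often, a contradiction. $\square$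

## 10. Choosing a branch coordinate by coordinate

**Step 5: the condition $q$.** *This step chooses $t^n=(y_0,\dots,y_{n-1})$ for all $n$ at once, going up through the coordinates rather than through $n$. At coordinate $b$ we first decide $\dot A^b_\delta$ and then choose the values $y_n(b)$.* Let $\delta=\sup_nh^n$. As $h^n<h^{n+1}<\lambda$, we have $\delta<\lambda$ and $\mathrm{cf}(\delta)=\omega$. Let $\langle b_i:i<\nu\rangle$ enumerate $\{0\}\cup D$ increasingly, so $b_0=0$, and put $b_\nu=\Theta$. Since $|D|\le\mu$, $\nu<\lambda$.

By recursion on $1\le i\le\nu$ we choose the values $y_n(b_{i'})$ for $1\le i'<i$ and all $n$ with $b_{i'}\in X_n$, and flat conditions $q_i\in P_{b_i}$ of strictly increasing heights $\ge\delta$, such that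

* (a) $q_{i'}{\restriction}b_i\le q_i$ for $i<i'$, and $q_i(0)(\delta)=1$;
* (b) $q_i\le p^n_{t^n}{\restriction}b_i$ for all $n$.

Clause (b) makes sense before $t^n$ is fully known: by coherence $p^n_{t^n}{\restriction}b_i$ is determined by $t^n{\restriction}b_i$, and since $X_k\subseteq D$ this involves only values $y_k(b_{i'})$ with $1\le i'<i$.

*$i=1$.* Let $\mathrm{dom}(q_1)=\{0\}$ and $q_1(0)=\bigcup_np^n_t(0)\cup\{(\delta,1)\}$, where $p^n_t(0)$ does not depend on $t\in T_n$. This is allowed because $\mathrm{cf}(\delta)=\omega$. The height is $\delta$, flatness is vacuous, and (b) holds because $\mathrm{dom}(p^n_t)\cap b_1=\{0\}$.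

*From $i$ to $i+1$, $i\ge1$.* Let $b=b_i$. By Lemmas 2 and 4(i) there is a flat $q''\le q_i$ in $P_b$ with $\mathrm{ht}(q'')>\mathrm{ht}(q_i)$ that decides $\dot A^b_\delta=A$ for some $A\in V$, and then $A\subseteq\delta$ and $|A|\le\kappa_b$ (also in $V$, by Lemma 4(i)). Let $j$ be least with $b\in X_j$, so $b\in X_n$ iff $n\ge j$.

*The values at $b$.* For $n\ge j$ we choose $y_n(b)<\kappa_b^+$ by induction on $n$. At this point $y_0{\restriction}(X_0\cap(b+1)),\dots,y_{n-1}{\restriction}(X_{n-1}\cap(b+1))$ and $y_n{\restriction}(X_n\cap b)$ are fixed. By coherence each candidate $\xi$ for $y_n(b)$ determines $s{\restriction}(b+1)$ for the relevant $s\in T_{n+1}$, hence determines $\mathrm{New}_n(b,s)$. By Lemma 8, each $\gamma\in A$ with $\mathrm{cf}(\gamma)>\tau_j$ lies in this set for at most one $\xi$. There are at most $\kappa_b$ such $\gamma$ and $\kappa_b^+$ candidates. So we can choose $y_n(b)=\xi$ so that the set contains no $\gamma\in A$ with $\mathrm{cf}(\gamma)>\tau_j$. Now $t^n{\restriction}(b+1)$ is known for all $n$, and therefore so are all the sets $p^n_{t^n}(b)$ with $b\in D_n$.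

*The set at $b$.* Let
$$c=\bigcup\{p^n_{t^n}(b):b\in D_n\}\cup\{\delta\},\qquad q_{i+1}=q''\cup\{(b,\ c\cup\{\mathrm{ht}(q'')\})\}.$$
The sets $p^n_{t^n}(b)$ end-extend one another. If $b\in D_n$, then in stage $n$ there is a step treating some $s_\zeta$ with $s_\zeta{\restriction}(b+1)=t^{n+1}{\restriction}(b+1)$, and by (9) it raises the maximum at $b$ above $h_\zeta\ge h^n$ for all indices in this class; hence $\max p^{n+1}_{t^{n+1}}(b)>h^n$. So the maxima are cofinal in $\delta$, and $c$ is closed. Since $b\in X_j\subseteq D_j$,
$$c\cap\delta=p^j_{t^j}(b)\cup\bigcup_{n\ge j}\mathrm{New}_n(b,t^{n+1}),$$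
where only the part $t^{n+1}{\restriction}(b+1)$ matters. By the choice of the values $y_n(b)$,
$$\{\gamma\in c\cap A:\mathrm{cf}(\gamma)>\tau_j\}\subseteq p^j_{t^j}(b)\subseteq h^j+1,\qquad h^j<\delta.\tag{10}$$

*Goodness.* We check that $q''$ forces $c\cup\{\mathrm{ht}(q'')\}$ good for $(\dot S,\dot A^b)$. At $\delta$, (10) gives the requirement with $\tau=\tau_j$, since $q''$ forces $\dot A^b_\delta=A$. For $\delta'\in\mathrm{acc}(c)$ with $\delta'<\delta$ choose $n$ with $b\in D_n$ and $\max p^n_{t^n}(b)\ge\delta'$. Then $\delta'\in\mathrm{acc}(p^n_{t^n}(b))$, $c\cap\delta'=p^n_{t^n}(b)\cap\delta'$, and $q''\le q_i\le p^n_{t^n}{\restriction}b$ forces $p^n_{t^n}(b)$ good. There are no other accumulation points, because $\mathrm{ht}(q'')>\delta$ is isolated.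

Hence $q_{i+1}\in P_{b+1}\subseteq P_{b_{i+1}}$; it is flat, its height exceeds that of $q_i$, and $q_{i+1}{\restriction}b_i=q''\le q_i$, which gives (a) by transitivity. For (b): $\mathrm{dom}(p^n_{t^n})\cap b_{i+1}\subseteq\{b_{i'}:i'\le i\}$, below $b$ we have $q''\le p^n_{t^n}{\restriction}b$, and at $b$ the set $c\cup\{\mathrm{ht}(q'')\}$ end-extends $p^n_{t^n}(b)$ whenever $b\in D_n$.

*$i$ limit.* By (a), and since $\mathrm{dom}(q_{i'})\subseteq b_{i'}$, $\langle q_{i'}:1\le i'<i\rangle$ is a decreasing sequence in $P_{b_i}$ of flat conditions with strictly increasing heights, of length $<\lambda$. Let $q_i$ be the lower bound from Lemma 3; by flatness the second alternative holds at every coordinate, and $q_i$ is flat. The new value $0$ is placed above $\delta$, so $q_i(0)(\delta)=1$ remains. Clause (b) holds because $\mathrm{dom}(p^n_{t^n})\cap b_i\subseteq\{b_{i'}:i'<i\}$.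

**Step 6: $\delta\in\dot S\cap\dot C$.** *This step reads off the conclusion.* Let $q=q_\nu\in P_\Theta=\mathbb P$. All values $y_n(b)$, $b\in X_n\subseteq D$, are chosen, so $t^n\in T_n$, and by (b) $q\le p^n_{t^n}$ for all $n$. In particular $q\le p^0_\emptyset\le p$ (here $p^0_\emptyset$ is the system after the additions $\{0\}$), and $q\Vdash\delta\in\dot S$ by (a). In stage $n$, the step treating $s_\zeta=t^{n+1}$ made $p^{n,\zeta+1}_{t^{n+1}}$, hence also $p^{n+1}_{t^{n+1}}$, force a point of $\dot C$ in $(h_\zeta,h_{\zeta+1}]\subseteq(h^n,h^{n+1}]$. So $q$ forces $\dot C\cap(h^n,h^{n+1}]\ne\emptyset$ for all $n$, thus $\sup(\dot C\cap\delta)=\delta$ and $\delta\in\dot C$.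

As $p$ and $\dot C$ were arbitrary, a density argument shows that $S$ is stationary in $V[G]$.

## 11. From arrays to arbitrary families of small sets

**Step 7: end of the proof of Theorem A.** *This step passes from arrays of fixed width to the families in $(\star)$, whose members need only have size $<\mu$.* By Lemma 4, $\mathbb P$ adds no new sequences of length $<\lambda$ of ground-model elements and is $\lambda^+$-c.c. So all cardinals, and the cofinalities of ordinals $\le\lambda$, are preserved; in $V[G]$ we still have $\lambda=\mu^+$ and $\mathrm{cf}(\mu)=\omega$. The set $S$ is stationary by Section 10.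

Let $\langle A_\delta:\delta\in S\rangle\in V[G]$ with $A_\delta\subseteq\delta$ and $|A_\delta|<\mu$. For $n<\omega$ and $\delta<\lambda$ of cofinality $\omega$ let $A^{(n)}_\delta=A_\delta$ if $\delta\in S$ and $|A_\delta|\le\mu_n$, and $A_\delta^{(n)}=\emptyset$ otherwise. This is an array of width $\mu_n$. By Lemma 4(iii) it is $(\dot A^b)^{G\cap P_b}$ for some $b$, and by Lemma 5 there is a club $E^n$ good for $(S,A^{(n)})$. Let $E=\bigcap_nE^n$, a club.

Given $\delta\in S$, choose $n$ with $|A_\delta|\le\mu_n$, so $A^{(n)}_\delta=A_\delta$. If $\delta\in\mathrm{acc}(E^n)$, goodness gives $\tau<\mu$ with $\sup\{\gamma\in E^n\cap A_\delta:\mathrm{cf}(\gamma)>\tau\}<\delta$. If not, then $\sup(E^n\cap\delta)<\delta$, because $E^n$ is closed, and any $\tau<\mu$ will do. As $E\subseteq E^n$, the conclusion of $(\star)$ holds at $\delta$ in both cases. Together with Section 2 this proves Theorem A. $\blacksquare$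

## 12. Guessing with sets of size $\mu$ in ZFC

Clause (2) cannot be dropped from the discussion: if the $C_\delta$ may have size $\mu$, the guessing of clause (5) is a theorem of ZFC.

**Proposition C (ZFC).** Let $\mathrm{cf}(\mu)=\omega<\mu$, $\lambda=\mu^+$, and let $S\subseteq\{\delta<\lambda:\mathrm{cf}(\delta)=\omega\}$ be stationary. There is an $S$-club system satisfying clause (5), with the ideals of clause (4), in which every $C_\delta$ has size $\le\mu$ and all its proper initial segments have size $<\mu$.

By Theorem A, "$|C_\delta|\le\mu$" cannot be improved to "$|C_\delta|<\mu$" in ZFC, if ZFC is consistent.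

*Proof.* **Step 1: a club system for each club $E$.** *This step closes off in a way that lets $E$ be followed downwards inside $C_\delta$.* Fix infinite cardinals $\mu_n$ increasing to $\mu$; for each $\delta\in S$ an increasing sequence $\langle\gamma^\delta_n:n<\omega\rangle$ cofinal in $\delta$, with $\gamma^\delta_{-1}=-1$; and for each limit $\alpha<\lambda$ a club $e_\alpha\subseteq\alpha$ of order type $\mathrm{cf}(\alpha)$. For a club $E\subseteq\lambda$ let $B^n_\delta[E]$ be the least subset of $(\gamma^\delta_{n-1},\gamma^\delta_n]$ that contains $\gamma^\delta_n$ and such that for each $\alpha$ in it: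

* $\sup(E\cap\alpha)$ is in it, if $\sup(E\cap\alpha)>\gamma^\delta_{n-1}$;
* $e_\alpha\setminus(\gamma^\delta_{n-1}+1)$ is included in it, if $\alpha$ is a limit with $\mathrm{cf}(\alpha)\le\mu_n$.

Each member brings in at most $\mu_n$ others, so $|B^n_\delta[E]|\le\mu_n$. Let $C_\delta[E]$ be the closure in $\delta$ of $\bigcup_nB^n_\delta[E]$, a club of $\delta$. A limit point $x\in(\gamma^\delta_{n-1},\gamma^\delta_n]$ of this union is a limit point of $B^n_\delta[E]$. On these, the map $x\mapsto\min(B^n_\delta[E]\setminus x)$ is injective: if $x<x'$ are limit points, some $z\in B^n_\delta[E]$ has $x\le z<x'$, so $\min(B^n_\delta[E]\setminus x)<x'\le\min(B^n_\delta[E]\setminus x')$. Therefore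
$$|C_\delta[E]\cap(\gamma^\delta_{n-1},\gamma^\delta_n]|\le\mu_n ,$$
and the size requirements hold. Moreover:

(11) *every $\gamma\in B^n_\delta[E]$ with $\mathrm{cf}(\gamma)>\mu_n$ lies in $\mathrm{nacc}(C_\delta[E])$.*

Otherwise $C_\delta[E]\cap(\gamma^\delta_{n-1},\gamma)$ would be cofinal in $\gamma$ and of size $\le\mu_n$.

**Step 2: $\omega_1$ failures.** *This step assumes the proposition fails for every $\bar C[E]$ and iterates.* Suppose no $\bar C[E]=\langle C_\delta[E]:\delta\in S\rangle$ satisfies (5). Given a club $E$, there is then a club $E'$ such that $E'\cap C_\delta[E]\in I_\delta$ for all $\delta\in S$ outside a nonstationary set; shrinking $E'$ we may assume $E'\subseteq E$ and that this holds for all $\delta\in S\cap E'$. So we can build decreasing clubs $E_i$ ($i<\omega_1$), with $E_0=\lambda$ and intersections at limits, such that for every $\delta\in S\cap E_{i+1}$ there are $\tau_i(\delta)<\mu$ and $\epsilon_i(\delta)<\delta$ with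
$$\gamma\in E_{i+1}\cap\mathrm{nacc}(C_\delta[E_i]),\ \gamma>\epsilon_i(\delta)\ \Longrightarrow\ \mathrm{cf}(\gamma)\le\tau_i(\delta).\tag{12}$$
Let $E^*=\bigcap_{i<\omega_1}E_i$, a club since $\omega_1<\lambda$.

**Step 3: choice of $\delta$, $n$ and $\beta$.** *This step finds an interval in which $E^*$ has too many points for all the $B^n_\delta[E_i]$ together.* Additively indecomposable ordinals form a club in $\lambda$, and so do the $\delta$ with $\mathrm{otp}(E^*\cap\delta)=\delta$. So choose $\delta\in S\cap E^*$ with both properties and $\delta>\mu$. As $\mathrm{cf}(\delta)=\mathrm{cf}(\mu)=\omega$ and $\omega_1$ is not a countable union of countable sets, there are an uncountable $I\subseteq\omega_1$ and $\tau<\mu$, $\epsilon<\delta$ with $\tau_i(\delta)\le\tau$ and $\epsilon_i(\delta)\le\epsilon$ for all $i\in I$.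

Choose $n_0$ with $\mu_{n_0}\ge\tau$ and $\gamma^\delta_{n_0-1}>\epsilon$, and let $\epsilon'=\gamma^\delta_{n_0-1}$. By indecomposability $\mathrm{otp}(E^*\cap(\epsilon',\delta))=\delta>\mu$, so the first $\mu$ elements of $E^*\cap(\epsilon',\delta)$ are bounded in $\delta$. They meet only finitely many intervals $(\gamma^\delta_{n-1},\gamma^\delta_n]$, all with $n\ge n_0$, so for one such $n$ we have $|E^*\cap(\gamma^\delta_{n-1},\gamma^\delta_n)|=\mu$. For this $n$ also $\mu_n\ge\tau$ and $\gamma^\delta_{n-1}>\epsilon$. Since $\aleph_1\cdot\mu_n<\mu$, there is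
$$\beta\in E^*\cap(\gamma^\delta_{n-1},\gamma^\delta_n)\setminus\bigcup_{i<\omega_1}B^n_\delta[E_i].$$

**Step 4: descent to a point of large cofinality.** *This step walks down from $\gamma^\delta_n$ towards $\beta$ and must get stuck at a point contradicting (12).* We construct $\alpha_0=\gamma^\delta_n>\alpha_1>\cdots$, all $>\beta$, each in $B^n_\delta[E_i]$ for all large $i<\omega_1$. Given $\alpha_k$, the ordinals $\sup(E_i\cap\alpha_k)$ are $\ge\beta$, because $\beta\in E^*$, and nonincreasing in $i$, hence eventually equal to some $\sigma\ge\beta$.

* If $\sigma<\alpha_k$: for large $i$, $\alpha_k\in B^n_\delta[E_i]$ and $\sup(E_i\cap\alpha_k)=\sigma\ge\beta>\gamma^\delta_{n-1}$, so $\sigma\in B^n_\delta[E_i]$. Hence $\sigma\ne\beta$, and we put $\alpha_{k+1}=\sigma$.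
* If $\sigma=\alpha_k$: then $\sup(E_i\cap\alpha_k)=\alpha_k$ for all $i$, so $\alpha_k$ is a limit point of every $E_i$, and $\alpha_k\in E^*$. If moreover $\mathrm{cf}(\alpha_k)\le\mu_n$, put $\alpha_{k+1}=\min(e_{\alpha_k}\setminus\beta)$. It is $\ge\beta>\gamma^\delta_{n-1}$, so it lies in $B^n_\delta[E_i]$ for large $i$; hence it is $\ne\beta$.
* Otherwise stop.

A decreasing sequence of ordinals is finite, so we stop at some $\alpha_k\in E^*$ with $\mathrm{cf}(\alpha_k)>\mu_n\ge\tau$ and $\alpha_k>\beta>\epsilon$. For all large $i$, $\alpha_k\in B^n_\delta[E_i]$, so by (11) $\alpha_k\in\mathrm{nacc}(C_\delta[E_i])$. Take such an $i$ in the uncountable set $I$. Then $\delta\in S\cap E_{i+1}$, $\alpha_k\in E_{i+1}\cap\mathrm{nacc}(C_\delta[E_i])$ and $\alpha_k>\epsilon\ge\epsilon_i(\delta)$, but $\mathrm{cf}(\alpha_k)>\tau\ge\tau_i(\delta)$. This contradicts (12). $\square$
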